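# Null functions on a tree whose sum is not harmonizable

Throughout, $1<p<\infty$ and $\psi(t)=|t|^{p-2}t$. This function is odd and strictly increasing on $\mathbf R$, and $(\psi(a)-\psi(b))(a-b)>0$ whenever $a\ne b$. The letter $B(x,r)$ denotes an open ball. Two books are cited for standard facts: [BB] is A. Björn–J. Björn, *Nonlinear Potential Theory on Metric Spaces* (EMS, 2011), and [HKM] is Heinonen–Kilpeläinen–Martio, *Nonlinear Potential Theory of Degenerate Elliptic Equations*.

## 1. Concave functions on an interval, and oscillation at an endpoint

Take $\Omega=(0,1)\subset\mathbf R$ with Lebesgue measure. A $p$-harmonic function minimizes $\int|u'|^p$ locally, so $\psi(u')$ is constant and $u$ is affine, for every $p$. A $p$-superharmonic function is a lower semicontinuous $u:(0,1)\to(-\infty,\infty]$, not identically $\infty$, that lies above an affine function on $[a,b]\subset(0,1)$ as soon as it does so at $a$ and $b$. If $u(x_0)=\infty$ for some $x_0$, then comparison with affine functions that are arbitrarily large at $x_0$ gives $u=\infty$ at every point strictly between $x_0$ and any other point of $(0,1)$,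 so $u\equiv\infty$, which is excluded. Hence the $p$-superharmonic functions are exactly the real concave functions. (Conversely, if $u$ is concave and $G$ is open with closure in $(0,1)$, then a $p$-harmonic $h$ on $G$ is affine on each component interval, and $h\le u$ at the endpoints gives $h\le u$ inside.)

Let $f$ be a bounded function on $(0,1)$. Let us try to solve the Dirichlet problem with $f$ itself as data "at the boundary": let $\overline Wf$ be the infimum of all concave $u$, bounded below, with $u\ge f$ outside some compact subset of $(0,1)$, and let $\underline Wf=-\overline W(-f)$. I claim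
$$\overline Wf(x)=(1-x)\limsup_{y\to0}f(y)+x\limsup_{y\to1}f(y),\qquad \underline Wf(x)=(1-x)\liminf_{y\to0}f(y)+x\liminf_{y\to1}f(y). \tag{1}$$
Write $L_0,L_1$ for the two upper limits. The affine function with boundary values $L_0+\varepsilon$, $L_1+\varepsilon$ is $\ge f$ near both ends, so $\overline Wf(x)\le(1-x)L_0+xL_1+\varepsilon$. Conversely, let $u$ be admissible, and choose $x_j\to0$, $y_j\to1$ with $f(x_j)\to L_0$, $f(y_j)\to L_1$. For large $j$ the concave function $u$ is at least $f(x_j)$ at $x_j$ and at least $f(y_j)$ at $y_j$, so it lies above the affine function through these values on $[x_j,y_j]$. Let $j\to\infty$. The second formula is the first one for $-f$.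

For instance, $f(x)=\cos^2(\log x)$ oscillates between $0$ and $1$ at the left end and tends to $1$ at the right end, so $\overline Wf=1$ and $\underline Wf(x)=x$. The two solutions differ. In general (1) shows that $\overline Wf=\underline Wf$ if and only if $f$ has limits at both ends. The bounded continuous functions with this property are the restrictions of $\mathcal C([0,1])$. They are closed under sums, maxima and minima; the natural compact space to which all of them extend is $[0,1]$; and on its boundary $\{0,1\}$ the Dirichlet problem is well posed.

What goes wrong if we insist that a bad function extends? Let us force both $x$ and $f(x)=\cos^2(\log x)$ to extend continuously. The closure of the graph of $f$ in $\mathbf R^2$ does this. It adds to $(0,1)$ the segment $\{0\}\times[0,1]$ and the point $(1,1)$. Take as boundary data the extension of $f$, that is, $(0,\tau)\mapsto\tau$ and $(1,1)\mapsto1$. A concave $u$ with $\liminf u\ge$ data at every boundary point has limit at least $1$ at both ends, because some $x_j\to0$ satisfy $f(x_j)\to1$. So the upper solution is $1$. A convex $v$ with $\limsup v\le$ data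 has limit at most $0$ at the left end and at most $1$ at the right end, so the lower solution is $x$. The Dirichlet problem on this boundary is ill posed.

This suggests a recipe for a large boundary with a well-posed Dirichlet problem: take *all* bounded continuous $f$ with $\overline Wf=\underline Wf$, and force exactly these to extend. On the interval the recipe gives $[0,1]$ and works. Does it always work?

## 2. Perron and Wiener solutions on a metric space

Let $X$ be a metric space with a Borel measure $\mu$ giving balls positive finite measure. A Borel function $g\ge0$ is an **upper gradient** of $u$ if $|u(x)-u(y)|\le\int_\gamma g\,ds$ for every rectifiable curve $\gamma$ from $x$ to $y$ (the left side being $\infty$ if one of the values is infinite). It is a **$p$-weak upper gradient** if the inequality fails only for a family $\Gamma$ of curves of $p$-modulus zero, where $\mathrm{Mod}_p(\Gamma)$ is the infimum of $\int_X\rho^p\,d\mu$ over Borel $\rho\ge0$ with $\int_\gamma\rho\,ds\ge1$ for all $\gamma\in\Gamma$. The Newtonian space $N^{1,p}(X)$ consists of the $u\in L^p$ having an upper gradient in $L^p$; such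 $u$ has a minimal $p$-weak upper gradient $g_u$. The subspace $N^{1,p}_0(\Omega)$ consists of those $u\in N^{1,p}(X)$ that vanish outside $\Omega$. The capacity $C_p(E)$ is the infimum of $\int_X(|u|^p+g_u^p)\,d\mu$ over $u\in N^{1,p}(X)$ with $u\ge1$ on $E$. The measure is doubling if $\mu(B(x,2r))\le C\mu(B(x,r))$, and $X$ supports a $p$-Poincaré inequality if, with fixed $C$ and $\lambda$,
$$\frac1{\mu(B)}\int_B|u-u_B|\,d\mu\le Cr\Big(\frac1{\mu(\lambda B)}\int_{\lambda B}g^p\,d\mu\Big)^{1/p}$$
for all balls $B$ of radius $r$, all integrable $u$ and all upper gradients $g$ of $u$, where $u_B$ is the mean of $u$ over $B$.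

**Setting.** $X$ is complete, $\mu$ is doubling, $X$ supports a $p$-Poincaré inequality, and $\Omega\subset X$ is a bounded domain with $C_p(X\setminus\Omega)>0$. A function $u$ on $\Omega$ is *$p$-harmonic* if it is continuous, $u\in N^{1,p}_{\rm loc}(\Omega)$, and
$$\int_{\{\varphi\ne0\}}g_u^p\,d\mu\le\int_{\{\varphi\ne0\}}g_{u+\varphi}^p\,d\mu$$
for all $\varphi\in N^{1,p}_0(\Omega)$ with compact support in $\Omega$. A function $u:\Omega\to(-\infty,\infty]$ is *$p$-superharmonic* if it is lower semicontinuous, not identically $\infty$ in any component of $\Omega$, and satisfies the comparison principle: if $G\Subset\Omega$ is a regular open set, $h\in\mathcal C(\overline G)$ is $p$-harmonic in $G$ and $h\le u$ on $\partial G$, then $h\le u$ in $G$. It is $p$-subharmonic if $-u$ is $p$-superharmonic. Let $\mathcal C_{\rm bdd}(\Omega)$ be the set of bounded continuous real functions on $\Omega$.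

We use one standard package.

**(C) Comparison principle** ([BB, Ch. 9], [HKM, Ch. 7]). Let $G\Subset\Omega$ be open, and let $u$ be $p$-superharmonic and $v$ $p$-subharmonic in $G$ with $\infty\ne\limsup_{y\to x}v(y)\le\liminf_{y\to x}u(y)\ne-\infty$ for all $x\in\partial G$. Then $v\le u$ in $G$.

We shall mostly use it as follows: if $u$ is $p$-superharmonic and $v$ is $p$-subharmonic in $\Omega$, and there are real numbers $f(x)$ with $v(x)\le f(x)\le u(x)$ for $x\in\partial G$, then $v\le u$ in $G$. Indeed $\limsup_{y\to x}v(y)\le v(x)\le f(x)\le u(x)\le\liminf_{y\to x}u(y)$ by semicontinuity.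

**(M) Minimum principle.** If $u$ is $p$-superharmonic in $\Omega$ and $u\ge c$ outside a compact $K\subset\Omega$, then $u\ge c$ in $\Omega$. (Given $x\in\Omega$, apply (C) with $v=c$ in an open $G\Subset\Omega$ containing $K\cup\{x\}$.)

**Definition (compactification, Perron solutions).** A compactification $\overline\Omega^*$ of $\Omega$ is a compact Hausdorff space containing $\Omega$ as a dense open subspace; $\partial^*\Omega=\overline\Omega^*\setminus\Omega$. For $f:\partial^*\Omega\to\overline{\mathbf R}$, the upper Perron solution $\overline Pf$ is the infimum of all $p$-superharmonic $u$ on $\Omega$ that are bounded below and satisfy $\liminf_{\Omega\ni y\to x}u(y)\ge f(x)$ for all $x\in\partial^*\Omega$; $\underline Pf=-\overline P(-f)$. The function $f$ is *resolutive* if $\overline Pf=\underline Pf$ and this function is real-valued ($p$-harmonic). The compactification is *resolutive* if every $f\in\mathcal C(\partial^*\Omega)$ is. One compactification is larger than another if it maps continuously onto it, fixing $\Omega$ pointwise.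

**Definition ($Q$-compactification).** For $Q\subset\mathcal C_{\rm bdd}(\Omega)$, $\overline\Omega^Q$ is the (unique up to homeomorphism) compactification to which every $f\in Q$ extends continuously and such that these extensions separate the points of $\partial^Q\Omega=\overline\Omega^Q\setminus\Omega$. On $(0,1)$, the set $Q=\{x\}$ gives $[0,1]$, a set of constants gives a circle (one added point), and $\{x,\cos^2(\log x)\}$ gives the closed graph of Section 1.

**Definition (Wiener solutions).** For $f:\Omega\to\overline{\mathbf R}$, let $\mathcal U^W_f$ be the set of $p$-superharmonic $u$ on $\Omega$, bounded below, with $u\ge f$ in $\Omega\setminus K$ for some compact $K\subset\Omega$. Put $\overline Wf=\inf_{u\in\mathcal U^W_f}u$ and $\underline Wf=-\overline W(-f)$. The function $f$ is *harmonizable* if $\overline Wf=\underline Wf$ and this function is real-valued. $\mathcal W(\Omega)$ is the set of harmonizable functions and $Q_{\mathcal W}=\mathcal W(\Omega)\cap\mathcal C_{\rm bdd}(\Omega)$.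

Note that $\underline Wf$ is the supremum of the $p$-subharmonic $v$, bounded above, with $v\le f$ outside a compact set. Both $\overline W$ and $\underline W$ are monotone in $f$, and directly from the definition
$$\overline W(\alpha f+\beta)=\alpha\overline Wf+\beta,\quad \underline W(\alpha f+\beta)=\alpha\underline Wf+\beta\qquad(\alpha>0,\ \beta\in\mathbf R). \tag{2}$$
Moreover
$$\underline Wf\le\overline Wf\quad\text{for every bounded }f\text{ on }\Omega. \tag{3}$$
Indeed, let $u\in\mathcal U^W_f$ and $-v\in\mathcal U^W_{-f}$, so $v\le f\le u$ outside a compact $K$. For every open $G\Subset\Omega$ with $K\subset G$, (C) gives $v\le u$ in $G$, and such $G$ exhaust $\Omega$. By (3), for bounded $f$ harmonizability means $\overline Wf\le\underline Wf$; constants are harmonizable by (M), and by (2) and the definition of $\underline W$ the set $Q_{\mathcal W}$ is closed under $f\mapsto\alpha f+\beta$ for all real $\alpha,\beta$.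

Two facts set the scene. **(a)** If $Q$ is a sublattice of $\mathcal C_{\rm bdd}(\Omega)$ containing the constants, then $\partial^Q\Omega$ is resolutive if and only if $Q\subset\mathcal W(\Omega)$. **(b)** In linear potential theory (e.g. for the Laplacian on a bounded domain in unweighted $\mathbf R^n$), $Q_{\mathcal W}$ is a vector lattice; hence the $Q_{\mathcal W}$-compactification, usually called the Wiener compactification, is resolutive, and it is the largest resolutive compactification. In the paper of Anders Björn, Jana Björn and Tomas Sjödin, "The Dirichlet problem for p-harmonic functions with respect to arbitrary compactifications", arXiv:1604.08731 (2016), it is stated as not known whether in the nonlinear setting $\overline\Omega^{Q_{\mathcal W}}$ becomes resolutive, as it is not known whether $Q_{\mathcal W}$ is a vector lattice. The problem is to decide whether $\overline\Omega^{Q_{\mathcal W}}$ is resolutive for all $X,\mu,p,\Omega$ as in the Setting. The answer is no.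

**Theorem 1.** Let $1<p<\infty$, $p\ne2$. There are a compact metric space $X$ with a doubling measure $\mu$ supporting a $1$-Poincaré (hence a $p$-Poincaré) inequality, a bounded domain $\Omega\subset X$ with $C_p(X\setminus\Omega)>0$, and nonnegative functions $g_0,g_1,g_2\in\mathcal C_{\rm bdd}(\Omega)$, such that each $g_k$ is harmonizable with $\overline Wg_k=\underline Wg_k=0$, but $\varphi=g_0+g_1+g_2$ satisfies $\overline W\varphi\ge1$ and $\underline W\varphi\le0$. Consequently $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive.

**Theorem 2.** Let $\Omega$ be as in the Setting. Suppose there are finitely many nonnegative $g_k\in\mathcal C_{\rm bdd}(\Omega)$ with $\overline Wg_k\equiv0$ and $\sum_kg_k\notin\mathcal W(\Omega)$. Then $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive, $Q_{\mathcal W}$ is neither closed under addition nor a lattice, and there is no largest resolutive compactification of $\Omega$. This applies to the example of Theorem 1.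

**Theorem 3 (Euclidean case).** Let $n\ge2$, $p\ne2$, $H=\{x\in\mathbf R^n:x_n>0\}$. Let $\Omega\subset H$ be a bounded domain in unweighted $\mathbf R^n$ with $H\cap B\subset\Omega$ for some open ball $B$ centered on $\partial H$. Then the conclusions of Theorem 2 hold for $\Omega$. In particular, for $\Omega=(0,1)^n$ in unweighted $\mathbf R^n$, $n\ge1$: $\overline\Omega^{Q_{\mathcal W}}$ is resolutive if and only if $p=2$ or $n=1$.

Theorem 3 relies on a published theorem of Llorente–Manfredi–Wu, quoted in Section 11. Theorem 1 does not. The space in Theorem 1 will be a compact metric tree on which balls of radius $r\le\operatorname{diam}X$ have measure comparable to $r$.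

## 3. Resolutive boundaries only carry harmonizable functions

The purpose of this section is to turn the closed-graph computation of Section 1 into a lemma: a continuous function on a resolutive compactification has to be harmonizable. Then it suffices to exhibit one non-harmonizable function that extends continuously to $\overline\Omega^{Q_{\mathcal W}}$.

**Lemma 1.** Let $\overline\Omega^*$ be a compactification of $\Omega$ and let $f\in\mathcal C(\overline\Omega^*)$ be real-valued. Then $\overline P(f|_{\partial^*\Omega})=\overline Wf$ and $\underline P(f|_{\partial^*\Omega})=\underline Wf$ in $\Omega$. If $\overline\Omega^*$ is resolutive, then $\overline Wf=\underline Wf$.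

*Proof.* Let $u$ be admissible for $\overline P(f|_{\partial^*\Omega})$ and let $\iota>0$. Each $x\in\partial^*\Omega$ has an open neighborhood $N_x\subset\overline\Omega^*$ with $u>f(x)-\iota/2$ and $f<f(x)+\iota/2$ in $N_x\cap\Omega$. Hence $u+\iota>f$ in $N_x\cap\Omega$. The set $K=\overline\Omega^*\setminus\bigcup_xN_x$ is closed in a compact space and misses $\partial^*\Omega$, so it is a compact subset of $\Omega$, and $u+\iota\ge f$ outside $K$. So $u+\iota\in\mathcal U^W_f$ and $\overline Wf\le u+\iota$. Let $\iota\to0$ and take the infimum over $u$: $\overline Wf\le\overline P(f|_{\partial^*\Omega})$.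

Conversely, let $u\in\mathcal U^W_f$, with $u\ge f$ outside $K$. If $y\to x\in\partial^*\Omega$, then $y$ eventually leaves $K$, so $\liminf_{y\to x}u(y)\ge\lim_{y\to x}f(y)=f(x)$. Thus $u$ is admissible for the Perron solution and $\overline P(f|_{\partial^*\Omega})\le\overline Wf$. The statement for the lower solutions is the one just proved, applied to $-f$. If $\overline\Omega^*$ is resolutive, then $\overline P=\underline P$ for the data $f|_{\partial^*\Omega}$. $\square$

So to prove Theorem 1 we want functions $g_k\in Q_{\mathcal W}$ whose sum is not harmonizable. Each $g_k$ extends, hence the sum extends, and Lemma 1 is contradicted. The whole matter is additivity.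

## 4. The vertex criterion for superharmonicity on a metric tree

Before we test additivity we need a class of spaces on which superharmonicity can be read off by hand. In this section $X,\mu,\Omega$ are as in the Setting, and in addition $\Omega$ is a metric tree: it is a union of edges (intervals, each with one or both of its endpoints being vertices of $\Omega$) glued at vertices of finite degree; each compact subset of $\Omega$ meets only finitely many edges; any two points $x,y$ are joined by a unique arc $[x,y]$, whose length is $d(x,y)$; $\mu$ is arc length on $\Omega$; and $\Omega$ is not compact.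

**Example (tripod).** Let $X$ be three segments of length $1$ glued at a point $o$, with arc length, and let $\Omega$ be $X$ without the three leaves. It is a metric tree with one vertex $o$ and three half-open edges. Each $x\in X$ is at distance at least $1$ from some leaf, so for $r\le1$ the ball $B(x,r)$ contains a segment of length $r$; also $\mu(B(x,r))\le6r$, as each leg contributes at most $2r$. So $\mu(B(x,2r))\le12r\le12\mu(B(x,r))$ for $r\le1$, while $\mu(B(x,2r))\le3\le3\mu(B(x,r))$ for $r>1$. The Poincaré inequality and the positivity of the capacity of a leaf follow from the arguments given for a larger tree in Section 7, which here use only $\mu(B(x,r))\le6r$ and a leg of length $1$.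

**Step 1: gradients are derivatives.** Let $G\subset\Omega$ be open and $u\in N^{1,p}_{\rm loc}(G)$. If $I$ is a nondegenerate compact segment of an edge and $\int_I\rho\,ds\ge1$, then $\int\rho^p\,d\mu\ge|I|^{1-p}$ by Hölder's inequality. So the family consisting of the single curve $I$ has positive $p$-modulus, and no such $I\subset G$ can be exceptional for the $p$-weak upper gradient $g_u$. Since $g_u\in L^p_{\rm loc}(G)$ and $|u(x)-u(y)|\le\int_{[x,y]}g_u\,ds$ for all segments in $G$, $u$ is locally absolutely continuous along edges in $G$ (up to and including vertices in $G$), and $|u'|\le g_u$ a.e. Conversely, let $\rho\ge0$ be a Borel function with $\rho=|u'|$ a.e. Any rectifiable curve in $G$ from $x$ to $y$ covers the arc $[x,y]$, so its $\rho$-integral is at least $\int_{[x,y]}|u'|\,ds\ge|u(x)-u(y)|$. Hence $\rho$ is an upper gradient, and $g_u=|u'|$ a.e. in $G$.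

We also need test functions. Let $\varphi\ge0$ be continuous on $\Omega$, zero outside a compact subset of the open set $G\subset\Omega$, and absolutely continuous on edges with $\varphi'\in L^p$. Then $\varphi$, extended by $0$ to $X$, lies in $N^{1,p}_0(G)$. Indeed, let $\rho$ be a Borel representative of $|\varphi'|$, set to $0$ outside $\Omega$, and let $\gamma$ be a rectifiable curve in $X$ from $x$ to $y$ with $\varphi(x)\ge\varphi(y)$. If $\gamma\subset\Omega$, the covering argument above applies. If $\gamma$ leaves $\Omega$ and $\varphi(x)>0$, follow $\gamma$ from $x$ until just before it first leaves $\Omega$. There it is at a point $z\in\Omega$ with $\varphi(z)=0$, as the support of $\varphi$ has positive distance to $X\setminus\Omega$. So $\int_\gamma\rho\,ds\ge\varphi(x)-\varphi(z)=\varphi(x)\ge\varphi(x)-\varphi(y)$.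

**Step 2: first variation.** Let $h$ be $p$-harmonic in $G$ and $\varphi$ as above. Orient each edge arbitrarily; the product $\psi(h')\varphi'$ does not depend on the choice. For $\tau\in(0,1)$ minimality with $\pm\tau\varphi$ gives
$$\int_{\{\varphi\ne0\}}|h'|^p\,d\mu\le\int_{\{\varphi\ne0\}}|h'\pm\tau\varphi'|^p\,d\mu .$$
The difference quotients $\tau^{-1}(|h'\pm\tau\varphi'|^p-|h'|^p)$ are dominated by $p(|h'|+|\varphi'|)^{p-1}|\varphi'|$, which is integrable over the support of $\varphi$ by Hölder's inequality. Let $\tau\to0$; as $\varphi'=0$ a.e. on $\{\varphi=0\}$, we get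
$$\int_G\psi(h')\varphi'\,d\mu=0. \tag{4}$$

**Lemma 2 (vertex criterion).** Let $U:\Omega\to\mathbf R$ be continuous and affine on edges, and let $U'_e(v)$ denote the derivative at the vertex $v$ along the edge $e\ni v$, pointing away from $v$. If
$$\sum_{e\ni v}\psi\big(U'_e(v)\big)\le0\quad\text{at every vertex }v, \tag{5}$$
then $U$ is $p$-superharmonic in $\Omega$.

*Proof.* Let $G\Subset\Omega$ be open, let $h\in\mathcal C(\overline G)$ be $p$-harmonic in $G$ with $h\le U$ on $\partial G$, and let $\varepsilon>0$. Put $\varphi=(h-U-\varepsilon)_+$ in $G$ and $\varphi=0$ in $\Omega\setminus G$. The set $\{x\in\overline G:h-U\ge\varepsilon\}$ is compact and misses $\partial G$, so it is a compact subset of $G$, and $\varphi=0$ outside it. By Step 1 $\varphi$ is an allowed test function, with $\varphi'=h'-U'$ a.e. on $\{\varphi>0\}$ and $\varphi'=0$ a.e. elsewhere. So (4) holds.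

Next we integrate $\psi(U')\varphi'$ edge by edge; only finitely many edges meet the support. On an edge $e$ from $a$ to $b$ with $U'=c$ we have $U'_e(a)=c$, $U'_e(b)=-c$, and
$$\int_e\psi(U')\varphi'\,d\mu=\psi(c)\big(\varphi(b)-\varphi(a)\big)=-\psi(U'_e(a))\varphi(a)-\psi(U'_e(b))\varphi(b).$$
If an end of $e$ does not belong to $\Omega$, then $\varphi=0$ near it and its term is absent. Summing over edges and using (5),
$$\int\psi(U')\varphi'\,d\mu=-\sum_v\varphi(v)\sum_{e\ni v}\psi(U'_e(v))\ge0 .$$
Subtract this from (4):
$$\int_{\{\varphi>0\}}\big(\psi(h')-\psi(U')\big)(h'-U')\,d\mu\le0 .$$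
The integrand is positive wherever $h'\ne U'$, so $\varphi'=0$ a.e. Being absolutely continuous along arcs, $\varphi$ is constant on the connected set $\Omega$. As it vanishes outside a compact set and $\Omega$ is not compact, $\varphi\equiv0$. So $h\le U+\varepsilon$ in $G$, and $\varepsilon\to0$ finishes the proof. $\square$

## 5. Sums of superharmonic functions on a tripod

Here is how one would try to prove that $Q_{\mathcal W}$ is closed under addition. Let $f,g\in Q_{\mathcal W}$, $u\in\mathcal U^W_f$ and $v\in\mathcal U^W_g$. Then $u+v$ is bounded below and $u+v\ge f+g$ outside a compact set. *If $u+v$ is $p$-superharmonic*, then $\overline W(f+g)\le\overline Wf+\overline Wg$. The same for $-f,-g$ gives $\underline W(f+g)\ge\underline Wf+\underline Wg$, and with (3) the sum $f+g$ is harmonizable. The proof stands or falls with the phrase in italics.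

Let us test it on the tripod with $p=3$, so $\psi(t)=|t|t$. Number the legs $0,1,2$ and let $u_0$ be $d(o,x)$ times the slope $1,\ 1,\ -\tfrac32$ on the three legs, respectively. Then
$$\psi(1)+\psi(1)+\psi(-\tfrac32)=1+1-\tfrac94=-\tfrac14<0 ,$$
so $u_0$ is $3$-superharmonic by Lemma 2. Rotate the slopes cyclically to get two more $3$-superharmonic functions $u_1,u_2$. Each leg carries the slopes $1,1,-\frac32$ once, so $u_0+u_1+u_2=\frac12d(o,x)$. This function equals $\frac14$ on the boundary of $\{d(o,x)<\frac12\}$ but $0$ at $o$. By (C), compared with the constant $\frac14$, it is not $3$-superharmonic.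

The same happens for every $p\ne2$: *there are real $a_0,a_1,a_2$ with*
$$\psi(a_0)+\psi(a_1)+\psi(a_2)<0<a_0+a_1+a_2 . \tag{6}$$
If $p<2$, take $(t,-1,-1)$ with $2<t<2^{1/(p-1)}$, which is possible since $1/(p-1)>1$: the sum is $t-2>0$ and $\psi$ sums to $t^{p-1}-2<0$. If $p>2$, take $(1,1,-t)$ with $2^{1/(p-1)}<t<2$: the sum is $2-t>0$ and $\psi$ sums to $2-t^{p-1}<0$. If $p=2$, then $\psi(t)=t$ and (6) is impossible.

So the naive proof stops at a single vertex. This does not yet decide the question, because the Wiener solutions only look at $f$ near the boundary, while the failure happens inside. We have to make the failure happen at *all* scales on the way to the boundary, and so strongly that it survives there.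

## 6. Three multipliers with product greater than one

To repeat the tripod at all scales, we use slopes as growth rates: a positive function on a ternary tree that is multiplied by $b_0,b_1,b_2$ when passing to the three children, with $b_i=1+\delta a_i$. The left inequality in (6) says that the outflow towards the children has the sign needed for superharmonicity. The right one says that, to first order, $b_0b_1b_2>1$.

**Choice of parameters.** Fix $p\ne2$ and $a_i$ as in (6), $i\in\mathbf Z_3$, and put $b_i=1+\delta a_i$. Since $b_0b_1b_2=1+\delta\sum_ia_i+O(\delta^2)$ and $\sum_i\psi(b_i-1)=\delta^{p-1}\sum_i\psi(a_i)$, we can fix a small $\delta>0$ such that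
$$b_i>0,\qquad q:=b_0b_1b_2>1,\qquad \sum_i\psi(b_i-1)=:-\theta<0. \tag{7}$$
Put $M=\max_i|1/b_i-1|^{p-1}$ and fix $s\in(0,\frac16]$ with
$$s^{1-p}\theta\ge M. \tag{8}$$
The number $s$ will be the ratio of consecutive edge lengths.

With $p=3$, $a=(1,1,-\frac32)$ and $\delta=0.1$ one finds $b=(1.1,\,1.1,\,0.85)$, $q=1.0285$, $\theta=0.0225-0.02=0.0025$, and $M=(1/0.85-1)^2=(3/17)^2<0.032$. As $36\cdot0.0025=0.09$, the choice $s=\frac16$ satisfies (8).

For $p=2$ nothing like (7) exists: the last condition would read $b_0+b_1+b_2<3$, and then $q<1$ by the inequality between arithmetic and geometric means.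

## 7. A ternary tree with geometrically shrinking edges

This section builds the space and checks that it is as in the Setting.

**The tree.** The vertices of $T$ are the finite words over $\mathbf Z_3=\{0,1,2\}$. The root is the empty word, and $w$ is joined to $wj$, $j\in\mathbf Z_3$, by an edge of length $s^{|w|+1}$, where the length $|w|$ of the word is called the *level* of $w$. Let $d$ be the path metric, and let $t:T\to[0,\infty)$ be continuous, equal to the level at vertices and affine on edges. Put $T_n=\{t\le n\}$, a compact finite graph, and $G_n=\{t<n\}$. Let $X$ be the completion of $T$, $\partial T=X\setminus T$, $\Omega=T$; let $\mu$ be arc length on $T$, with $\mu(\partial T)=0$.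

**Step 1: topology.** All of $T$ lies within distance $\sum_{j>n}s^j$ of the compact set $T_n$, and this tends to $0$. So $X$ is totally bounded and complete, i.e. compact. If $x\in T_n$, a point of $T$ with $t>n+1$ can be reached from $x$ only through a whole edge of length $s^{n+1}$, so its distance to $x$ is at least $s^{n+1}$. Thus $B(x,s^{n+1})\cap T\subset T_{n+1}$. As $T$ is dense and $T_{n+1}$ is compact, $B(x,s^{n+1})\subset T_{n+1}\subset T$. So $\Omega=T$ is open in $X$. It is connected, bounded, and not compact. The sets $G_n$ are open and increase to $T$; for $n\ge1$ we have $\overline{G_n}=T_n$, and $\partial G_n$ is the finite set of vertices of level $n$. Every compact $K\subset\Omega$ lies in some $G_n$, and so meets only finitely many edges.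

**Step 2: measure of balls.** We show $r/6\le\mu(B(x,r))$ for $0<r\le\operatorname{diam}X$, and $\mu(B(x,r))\le20r$ for all $r>0$.

*Lower bound.* Let $x\in T$. Some $y\in T$ has $d(x,y)\ge r/3$, since otherwise $\operatorname{diam}X\le2r/3<r$. The points of $[x,y]$ at distance less than $r/3$ from $x$ form a segment of length $r/3$ in $B(x,r)$, so $\mu(B(x,r))\ge r/3$. If $x\in\partial T$, choose $x'\in T$ with $d(x,x')<r/2$; then $B(x',r/2)\subset B(x,r)$ has measure at least $r/6$.

*Upper bound.* There are $3^n$ edges of length $s^n$, so $\mu(X)=\sum_{n\ge1}(3s)^n=\frac{3s}{1-3s}\le6s$ because $s\le\frac16$. If $r\ge s$, this is at most $6r$. Otherwise $s^{n+1}\le r<s^n$ for some $n\ge1$. Let $x\in T$, and let $\pi:T\to T_n$ be the $1$-Lipschitz retraction that sends everything below a level-$n$ vertex $v$ to $v$. The part $T_v$ strictly below $v$ has measure $s^n\frac{3s}{1-3s}\le6s^{n+1}\le6r$. If $y\in B(x,r)\cap T_v$, then $d(\pi(x),v)=d(\pi(x),\pi(y))<r$, so $v\in B(\pi(x),r)$. Likewise $B(x,r)\cap T_n\subset B(\pi(x),r)$. The edges of $T_n$ have length at least $s^n>r$. So the vertices of $T_n$ in $B(\pi(x),r)$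 are only $\pi(x)$ itself, if $\pi(x)$ is a vertex, and otherwise at most the two endpoints of the edge containing $\pi(x)$. Degrees are at most $4$. In the first case $B(\pi(x),r)\cap T_n$ has length at most $4r$. In the second it has length at most $2r$ on the edge of $\pi(x)$ and at most $3r$ on the other edges at each of the two endpoints, so at most $8r$. Altogether $\mu(B(x,r))\le8r+2\cdot6r=20r$. If $x\in\partial T$, then $B(x,r)\subset B(x',r+\eta)$ for some $x'\in T$ with $d(x,x')<\eta$; let $\eta\to0$.

**Step 3: doubling.** If $r\le\operatorname{diam}X$, then $\mu(B(x,2r))\le40r\le240\,\mu(B(x,r))$. If $r>\operatorname{diam}X$, then $B(x,2r)=B(x,r)=X$.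

**Step 4: $1$-Poincaré inequality.** Let $B=B(x,r)$ and $y,z\in B\cap T$, and let $w\in[y,z]$. First let $x\in T$, and let $m$ be the point where the arcs between $x,y,z$ branch. If $w\in[y,m]$, then $d(x,w)=d(x,m)+d(m,w)\le d(x,m)+d(m,y)=d(x,y)$, and similarly for $w\in[m,z]$. So $d(x,w)\le\max\{d(x,y),d(x,z)\}$. This persists for $x\in\partial T$ by approximation. Thus $[y,z]\subset B$. If $g$ is an upper gradient of $u$, then $|u(y)-u(z)|\le\int_{[y,z]}g\,ds\le\int_Bg\,d\mu$. Averaging over $y,z\in B$,
$$\frac1{\mu(B)}\int_B|u-u_B|\,d\mu\le\int_Bg\,d\mu\le20r\,\frac1{\mu(B)}\int_Bg\,d\mu .$$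
By Hölder's inequality the $p$-Poincaré inequality follows.

**Step 5: capacity.** Let $\xi\in\partial T$ be the endpoint of a ray $\gamma$ from the root, of finite length $L$. Let $u\in N^{1,p}(X)$ have upper gradient $g$, with $u\ge1$ on $\partial T$. For $y\in\gamma$, $|u(y)|\ge1-\int_\gamma g\,ds\ge1-L^{1-1/p}\|g\|_{L^p(X)}$. So either $L^{1-1/p}\|g\|_{L^p(X)}\ge\frac12$, or $|u|\ge\frac12$ on $\gamma$ and $\int_X|u|^p\,d\mu\ge2^{-p}L$. Both alternatives bound the norm of $u$ from below by a constant depending only on $p$ and $L$, so $C_p(X\setminus\Omega)>0$.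

Thus $X,\mu,\Omega$ are as in the Setting, and $\Omega$ is a metric tree in the sense of Section 4.

## 8. Three positive superharmonic functions, one of them large at each vertex

For $k\in\mathbf Z_3$ and a vertex $v=x_1x_2\cdots x_n$ put
$$U_k(v)=\prod_{j=1}^nb_{x_j+k}>0\qquad(\text{indices mod }3),$$
with $U_k=1$ at the root, and extend $U_k$ affinely to the edges. The three functions use the same multipliers, rotated, just like $u_0,u_1,u_2$ on the tripod.

**Step 1: $U_k$ is $p$-superharmonic.** Let $v$ have level $n\ge1$ and parent $v^-$, and let $U_k(v)=bU_k(v^-)$ with $b\in\{b_0,b_1,b_2\}$. Towards the child $vj$ the outgoing derivative is $U_k(v)(b_{j+k}-1)s^{-(n+1)}$, and towards $v^-$ it is $U_k(v)(1/b-1)s^{-n}$. Since $\psi(\lambda t)=\lambda^{p-1}\psi(t)$ for $\lambda>0$, (7) gives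
$$\sum_{e\ni v}\psi\big((U_k)'_e(v)\big)=U_k(v)^{p-1}s^{-n(p-1)}\Big[-\theta s^{1-p}+\psi\big(\tfrac1b-1\big)\Big]\le0,$$
by (8). At the root there is no parent, and the sum is $-\theta s^{1-p}<0$. Lemma 2 applies. Here one sees why the edges shrink: the children, being close, dominate the possibly unfavorable term from the parent.

**Step 2: product identity.** If $v$ has level $n$, then for each letter $x_j$ the three indices $x_j+k$ run through $\mathbf Z_3$. Hence
$$\prod_kU_k(v)=\prod_{j=1}^n\prod_kb_{x_j+k}=q^n,\qquad\text{so}\qquad\max_kU_k(v)\ge q^{n/3}. \tag{9}$$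

This is the point of the construction. A set near the boundary on which one $U_k$ is very large is invisible to the Wiener solution, because $\varepsilon U_k$ dominates there for every $\varepsilon>0$. By (9), three such invisible sets cover everything near the boundary. Compare with additivity: if $U_0+U_1+U_2$ were superharmonic, it would be at least $q^{n/3}$ on $\partial G_n$ for every $n$, and by (C) at least $q^{n/3}$ at the root for every $n$, which is absurd.

**Step 3: null functions with a sum bounded below.** Let
$$f_k=\min\{1,\,q^{-t/3}U_k\}\in\mathcal C_{\rm bdd}(\Omega),\qquad f_k\ge0 .$$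
Let $\varepsilon>0$. Where $q^{-t/3}\le\varepsilon$, in particular outside some compact set $T_N$, we have $f_k\le\varepsilon U_k$. Since $\varepsilon U_k>0$ is $p$-superharmonic, $\varepsilon U_k\in\mathcal U^W_{f_k}$. So $\overline Wf_k\le\varepsilon U_k$, and $\varepsilon\to0$ gives $\overline Wf_k\le0$ in $\Omega$.

Let $F=f_0+f_1+f_2$, $c_0=\min\{1,b_0,b_1,b_2\}$ and $c_1=c_0q^{-1/3}\in(0,1)$. Let $x$ lie on the edge from $v$, of level $n$, to $vj$, and choose $k$ with $U_k(v)\ge q^{n/3}$ by (9). On this edge $U_k$ is affine between $U_k(v)$ and $b_{j+k}U_k(v)$, so $U_k(x)\ge c_0U_k(v)\ge c_0q^{n/3}$. Also $t(x)\le n+1$. So $q^{-t(x)/3}U_k(x)\ge c_0q^{-1/3}=c_1$, and $f_k(x)\ge c_1$. Hence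
$$F\ge c_1\quad\text{in }\Omega. \tag{10}$$

So three functions with $\overline Wf_k\le0$ add up to a function with $\underline WF\ge c_1>0$. This alone does not show that $F$ fails to be harmonizable. But it lets us divide by $F$, and cut *any* bounded function into null pieces.

## 9. Proof of Theorem 1: cutting an oscillating function into null pieces

**Step 1: a function that oscillates between levels.** Let
$$\varphi=\tfrac12(1+\cos\pi t)\in\mathcal C_{\rm bdd}(\Omega).$$
Then $0\le\varphi\le1$, $\varphi=1$ at vertices of even level and $\varphi=0$ at vertices of odd level. If $u\in\mathcal U^W_\varphi$, then $u\ge1$ on $\partial G_n$ for all large even $n$, as every compact set lies in some $G_m$. By (C), compared with the constant $1$, $u\ge1$ in $G_n$, and the $G_n$ exhaust $\Omega$. So $\overline W\varphi\ge1$. If $u\in\mathcal U^W_{-\varphi}$, then $u\ge0$ on $\partial G_n$ for all large odd $n$, so $u\ge0$ in $\Omega$ in the same way. So $\overline W(-\varphi)\ge0$, i.e. $\underline W\varphi\le0$. This is $\cos^2(\log x)$ from Section 1 transplanted to the tree.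

**Step 2: the pieces.** Put
$$g_k=\frac{\varphi f_k}{F},\qquad k=0,1,2 .$$
By (10) these are continuous, and $0\le g_k\le f_k/c_1$, so they are bounded and $\overline Wg_k\le c_1^{-1}\overline Wf_k\le0$ by monotonicity and (2). On the other hand $0\in\mathcal U^W_{-g_k}$, so $\overline W(-g_k)\le0$, i.e. $\underline Wg_k\ge0$. With (3),
$$0\le\underline Wg_k\le\overline Wg_k\le0 .$$
So each $g_k$ is harmonizable with $\overline Wg_k=\underline Wg_k=0$, and $g_k\in Q_{\mathcal W}$. Finally $g_0+g_1+g_2=\varphi$.

**Step 3: conclusion.** Each $g_k\in Q_{\mathcal W}$ extends continuously to $\overline\Omega^{Q_{\mathcal W}}$; hence so does $\varphi=g_0+g_1+g_2$. If $\overline\Omega^{Q_{\mathcal W}}$ were resolutive, Lemma 1 would give $1\le\overline W\varphi=\underline W\varphi\le0$, a contradiction. Hence $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive, and Theorem 1 is proved. $\blacksquare$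

## 10. No largest resolutive compactification: proof of Theorem 2

We use fact (a) only in one direction and only for sets closed under affine maps. In that form it follows quickly from Lemma 1, so here is the proof.

**Lemma 3.** Let $\emptyset\ne Q\subset Q_{\mathcal W}$ be closed under maxima, minima and $f\mapsto\alpha f+\beta$, $\alpha,\beta\in\mathbf R$. Then $\overline\Omega^Q$ is resolutive.

*Proof.* Use the same letter for $g\in Q$ and its extension to $\overline\Omega^Q$. If $x\ne y$ in $\partial^Q\Omega$, some $g\in Q$ has $g(x)\ne g(y)$, so some $\alpha g+\beta\in Q$ takes prescribed real values at $x$ and $y$; constants belong to $Q$. By the Kakutani–Stone theorem, a family of continuous functions on a compact Hausdorff space that is closed under maxima and minima and interpolates arbitrary values at each pair of points (and at each single point) is uniformly dense. So the restrictions of $Q$ are dense in $\mathcal C(\partial^Q\Omega)$. Let $f\in\mathcal C(\partial^Q\Omega)$ and $\varepsilon>0$, and choose $g\in Q$ with $|g-f|\le\varepsilon$ on $\partial^Q\Omega$. By Lemma 1 and the harmonizability of $g$,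 $\overline P(g|_{\partial^Q\Omega})=\overline Wg=\underline Wg=\underline P(g|_{\partial^Q\Omega})$, so
$$\overline Pf\le\overline P(g|_{\partial^Q\Omega})+\varepsilon=\underline P(g|_{\partial^Q\Omega})+\varepsilon\le\underline Pf+2\varepsilon .$$
So $\overline Pf\le\underline Pf$. For the reverse inequality, extend $f$ by Tietze's theorem to $\tilde f\in\mathcal C(\overline\Omega^Q)$. By Lemma 1 and (3), $\underline Pf=\underline W\tilde f\le\overline W\tilde f=\overline Pf$. The common value lies between $\overline P(g|_{\partial^Q\Omega})\pm\varepsilon$ and is real. $\square$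

*Proof of Theorem 2.* Let $\varphi=\sum_kg_k$. Since $g_k\ge0$, $0\in\mathcal U^W_{-g_k}$, so $0\le\underline Wg_k\le\overline Wg_k=0$ and $g_k\in Q_{\mathcal W}$.

**Step 1: no resolutive compactification extends all $g_k$.** Suppose that $\overline\Omega^*$ is resolutive and all $g_k$ extend continuously to it. Then $\varphi$ extends, and Lemma 1 gives $\overline W\varphi=\underline W\varphi$. This function is real-valued because $\varphi$ is bounded. So $\varphi\in\mathcal W(\Omega)$, contrary to hypothesis. In particular $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive.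

**Step 2: $Q_{\mathcal W}$.** It contains all $g_k$ but not their sum $\varphi$, so it is not closed under addition. It is closed under affine maps, as noted after (3). If it were a lattice, Lemma 3 (or fact (a)) would make $\overline\Omega^{Q_{\mathcal W}}$ resolutive, contrary to Step 1.

**Step 3: each $g_k$ extends to some resolutive compactification.** Let $Q_k=\{\Phi\circ g_k:\Phi\in\mathcal C([0,\sup g_k])\}$. It is closed under maxima, minima and affine maps. For such $\Phi$ and $\iota>0$ there is $A>0$ with $|\Phi(\tau)-\Phi(0)|\le\iota+A\tau$ on $[0,\sup g_k]$: by continuity the difference is at most $\iota$ on some $[0,\sigma]$, $\sigma>0$, and $A=1+2\sigma^{-1}\max|\Phi|$ takes care of $\tau>\sigma$. Hence by (2)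
$$\overline W(\Phi\circ g_k)\le\Phi(0)+\iota+A\,\overline Wg_k=\Phi(0)+\iota .$$
Applied to $-\Phi$ this gives $\underline W(\Phi\circ g_k)\ge\Phi(0)-\iota$. Let $\iota\to0$ and use (3): $\Phi\circ g_k$ is harmonizable. So $Q_k\subset Q_{\mathcal W}$, and $\overline\Omega^{Q_k}$ is resolutive by Lemma 3.

**Step 4: no largest one.** A largest resolutive compactification would map continuously onto each $\overline\Omega^{Q_k}$, fixing $\Omega$ pointwise. Composing the extension of $g_k\in Q_k$ to $\overline\Omega^{Q_k}$ with this map, all the $g_k$ would extend continuously to it, which Step 1 excludes.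

In the example of Theorem 1 we have $\overline Wg_k\equiv0$ and $\overline W\varphi\ge1>0\ge\underline W\varphi$, so $\varphi\notin\mathcal W(\Omega)$ and Theorem 2 applies. $\blacksquare$

## 11. Null sets covering the boundary of a half-space: proof of Theorem 3

In unweighted $\mathbf R^n$ the notions of the Setting coincide with those in [HKM]. The tree gave three invisible sets covering the whole boundary. In the half-plane the following theorem provides finitely many.

**Theorem** (J. G. Llorente, J. J. Manfredi, J.-M. Wu, *$p$-harmonic measure is not additive on null sets*, Ann. Sc. Norm. Super. Pisa Cl. Sci. (5) 4 (2005)). If $1<p<\infty$, $p\ne2$, there are finitely many sets $E_1,\dots,E_\kappa\subset\mathbf R=\partial\mathbf R^2_+$ of $p$-harmonic measure zero with respect to $\mathbf R^2_+$ such that $E_1\cup\dots\cup E_\kappa=\mathbf R$.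

Here $E$ has $p$-harmonic measure zero if the infimum of all nonnegative $p$-superharmonic $\tilde u$ in $\mathbf R^2_+$ with $\liminf_{y\to x}\tilde u(y)\ge1$ for all $x\in E$ vanishes at every point of $\mathbf R^2_+$. Let $\Omega,H,B$ be as in Theorem 3. The complement of $\Omega$ contains a half-space, so $C_p(\mathbf R^n\setminus\Omega)>0$.

**Step 1: barriers in $H$ that depend on two variables.** The role of $\varepsilon U_k$ will be played by functions $u_{k,m}$ that are large near $E_k$ and small at a fixed point. Fix $z_0\in\Omega$. For $1\le k\le\kappa$ and $m\ge1$ there are nonnegative $p$-superharmonic $\tilde u_{k,m}$ in $\mathbf R^2_+$ with $\liminf\tilde u_{k,m}\ge1$ at every point of $E_k$, such that $u_{k,m}(x):=\tilde u_{k,m}(x_1,x_n)$ satisfies $u_{k,m}(z_0)<2^{-m}$.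

We check that $u=u_{k,m}$ is $p$-superharmonic in $H$; all facts used are in [HKM, Ch. 7]. Let $\tilde u=\tilde u_{k,m}$, $j\in\mathbf N$, $\tilde w=\min\{\tilde u,j\}$ and $w(x)=\tilde w(x_1,x_n)$. As a bounded superharmonic function, $\tilde w\in W^{1,p}_{\rm loc}(\mathbf R^2_+)$ is a supersolution: $\int|\nabla\tilde w|^{p-2}\nabla\tilde w\cdot\nabla\tilde\zeta\ge0$ for $0\le\tilde\zeta\in C_0^\infty(\mathbf R^2_+)$. Then $w\in W^{1,p}_{\rm loc}(H)$, and $\nabla w=(\partial_1\tilde w,0,\dots,0,\partial_n\tilde w)$ depends only on $(x_1,x_n)$. For $0\le\zeta\in C_0^\infty(H)$ and fixed $x''=(x_2,\dots,x_{n-1})$ the slice $\zeta(\cdot,x'',\cdot)$ is an admissible test function in $\mathbf R^2_+$. Integrating the resulting inequalities over $x''$ gives $\int_H|\nabla w|^{p-2}\nabla w\cdot\nabla\zeta\,dx\ge0$, so $w$ is a supersolution. A superharmonic function satisfies $\tilde w(x)=\operatorname{ess\,lim\,inf}_{y\to x}\tilde w(y)$ everywhere. By Fubini's theorem the essential infimum of $w$ over a product neighborhood equals that of $\tilde w$ over its two-dimensional factor, so $w$ has the same property in $H$; and a supersolution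 with this property is superharmonic. Finally $u$ is the increasing limit of these $w$ as $j\to\infty$, and $u(z_0)<\infty$, so $u$ is $p$-superharmonic in $H$.

Restricted to $\Omega\subset H$, we have $\liminf_{\Omega\ni y\to x}u_{k,m}(y)\ge1$ for $x\in\partial H\cap B$ with $x_1\in E_k$.

**Step 2: open sets on which a given family of barriers is large.** Let $x_0$ be the center of $B$, $R$ its radius, and $B'=\overline{B(x_0,R/2)}$. Fix $M$. Every $x\in\partial H\cap B'$ has $x_1\in E_k$ for some $k$, and hence an open neighborhood $N_x$ with $u_{k,m}>\frac12$ on $N_x\cap\Omega$ for all $m\le M$. Finitely many $N_x$ cover the compact set $\partial H\cap B'$. The rest of $B'$ is compact and disjoint from $\partial H$, so $|y_n|$ is bounded below there. Therefore there are $r_1>r_2>\dots\to0$ such that for each $y\in B'$ with $0<y_n<r_M$ there is $k$ with $u_{k,m}(y)>\frac12$ for all $m\le M$ (note that $B'\cap H\subset\Omega$). Let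
$$V_k=\bigcup_{M\ge1}\{y\in\operatorname{int}B':r_{M+2}<y_n<r_M,\ u_{k,m}(y)>\tfrac12\text{ for all }m\le M\},$$
which is open by lower semicontinuity. Let $D=\{y\in\operatorname{int}B':0<y_n<r_1\}\subset\Omega$. If $y\in D$, then $y_n\in[r_{M+1},r_M)$ for some $M$, so $r_{M+2}<y_n<r_M$ and $y\in V_k$ for some $k$. So $V_1,\dots,V_\kappa$ cover $D$, and they are contained in $D$. Let $(h_k)$ be a continuous partition of unity on $D$ with $h_k=0$ outside $V_k$; for instance $h_k=d_k/\sum_jd_j$, where $d_k(y)$ is the distance from $y$ to $D\setminus V_k$, and $d_k=1$ if $V_k=D$.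

**Step 3: the functions $\varphi$ and $g_k$.** Let $\eta\in\mathcal C(\mathbf R^n)$, $0\le\eta\le1$, have compact support in $\operatorname{int}B'\cap\{|y_n|<r_1\}$, with $\eta=1$ on $\overline{B(x_0,\rho)}$ for some $\rho>0$. Put
$$\varphi(y)=\eta(y)\cos^2(\log y_n)\ \text{ in }\Omega,\qquad g_k=\varphi h_k\ \text{ on }D,\quad g_k=0\ \text{ on }\Omega\setminus D .$$
Since $\Omega\cap\operatorname{supp}\eta\subset D$, the open sets $D$ and $\Omega\setminus\operatorname{supp}\eta$ cover $\Omega$; $g_k$ is continuous on the first and zero on the second. So $g_k\in\mathcal C_{\rm bdd}(\Omega)$, $0\le g_k\le1$ and $\sum_kg_k=\varphi$ in $\Omega$.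

**Step 4: $\overline Wg_k(z_0)=0$.** Let $y\in V_k$ with $y_n<r_{m+1}$. Then $y$ belongs to the $M$th set in the union for some $M$, and $r_{M+2}<y_n<r_{m+1}$ forces $M\ge m$. So $u_{k,m}(y)>\frac12$ and $g_k(y)\le1<2u_{k,m}(y)$. Since $g_k=0$ off $V_k\cap\operatorname{supp}\eta$ and $u_{k,m}\ge0$, we get $g_k\le2u_{k,m}$ outside the set $\{y\in\operatorname{supp}\eta:y_n\ge r_{m+1}\}$, which is a compact subset of $\Omega$. Therefore $\overline Wg_k(z_0)\le2u_{k,m}(z_0)\le2^{1-m}$ for all $m$. Every $u\in\mathcal U^W_{g_k}$ is $\ge0$ outside a compact set, so it is $\ge0$ by (M). Thus $\overline Wg_k\ge0$ and $\overline Wg_k(z_0)=0$.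

**Step 5: $\overline Wg_k\equiv0$.** We spread the zero by Harnack's inequality. Let $Z=\{x\in\Omega:\overline Wg_k(x)=0\}\ni z_0$. Let $z\in Z$, $2r<\operatorname{dist}(z,\partial\Omega)$, $D'=B(z,2r)\Subset\Omega$ and $u\in\mathcal U^W_{g_k}$. As $g_k\le1$, also $\min\{u,1\}\in\mathcal U^W_{g_k}$. Its Poisson modification in the regular set $D'$ ([HKM, Ch. 7]) is $p$-superharmonic in $\Omega$, at most $\min\{u,1\}$, equal to it outside $D'$, and $p$-harmonic in $D'$. It is bounded below, and being unchanged outside the compact set $\overline{D'}$ it also belongs to $\mathcal U^W_{g_k}$. So it is nonnegative. Harnack's inequality bounds it on $B(z,r)$ by $C$ times its value at $z$, hence by $Cu(z)$, with $C=C(n,p)$. So $\overline Wg_k\le Cu(z)$ on $B(z,r)$, and the infimum over $u$ gives $\overline Wg_k\le C\,\overline Wg_k(z)=0$ there. Hence $B(z,r)\subset Z$ whenever $2r<\operatorname{dist}(z,\partial\Omega)$. In particular $Z$ is open. It is also relatively closed: if $z_i\in Z$ tend to $z\in\Omega$, put $r=\frac13\operatorname{dist}(z,\partial\Omega)$; for large $i$ we have $2r<\operatorname{dist}(z_i,\partial\Omega)$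 and $z\in B(z_i,r)\subset Z$. As $\Omega$ is connected, $Z=\Omega$.

**Step 6: $\underline W\varphi\le0$.** We compare along the surfaces where $\cos^2(\log y_n)=0$. Let $v$ be $p$-subharmonic and bounded above with $v\le\varphi$ in $\Omega\setminus K$, $K\subset\Omega$ compact, and let $\iota\in(0,1)$. Let $C=\{\eta\ge\iota\}$, a compact subset of $\operatorname{int}B'$, and $\tau_j=e^{-\pi/2-j\pi}$, so that $\cos^2(\log\tau_j)=0$. Take $0<\sigma_j<\min\{\tau_j,R/2\}$ with $\sigma_j\to0$, and put
$$O_j=\{y\in\Omega:\operatorname{dist}(y,\partial\Omega)>\sigma_j\}\setminus\{y\in C:y_n\le\tau_j\}.$$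
The removed set is closed, so $O_j$ is open, and its closure lies in $\{y\in\Omega:\operatorname{dist}(y,\partial\Omega)\ge\sigma_j\}$, so $O_j\Subset\Omega$. Since $K$ has positive distance to $\partial\Omega$ and $y_n$ is bounded below on $K$, $K\subset O_j$ for large $j$. Then $\partial O_j\subset\Omega\setminus K$, and $v\le\varphi$ on $\partial O_j$. I claim that $v\le\iota$ on $\partial O_j$ for such $j$. Let $y\in\partial O_j$.

* If $y\notin C$, then $v(y)\le\varphi(y)\le\eta(y)<\iota$.
* If $y\in C$ and $y_n>\tau_j$, then the removed set stays away from $y$, so $\operatorname{dist}(y,\partial\Omega)=\sigma_j$. This is impossible, since $H\cap B\subset\Omega$ and $y\in B'$ give $\operatorname{dist}(y,\partial\Omega)\ge\min\{y_n,R/2\}>\sigma_j$.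
* If $y\in C$ and $y_n=\tau_j$, then $v(y)\le\varphi(y)=0$.
* If $y\in C$ and $y_n<\tau_j$, then $y\in\partial C$, since otherwise $y$ is interior to the removed set. So $\eta(y)=\iota$ and $v(y)\le\varphi(y)\le\iota$.

By (C), $v\le\iota$ in $O_j$. Every point of $\Omega$ lies in $O_j$ for all large $j$, so $v\le\iota$ in $\Omega$. Letting $\iota\to0$ gives $v\le0$, and so $\underline W\varphi\le0$.

**Step 7: $\overline W\varphi>0$ near $x_0$.** Now we compare along the surfaces where $\cos^2(\log y_n)=1$. Let $D_0=B(x_0,\rho)\cap H$, a convex and hence regular domain. Since $\eta=1$ on $\overline{B(x_0,\rho)}$, we have $\rho<R/2$ and $\overline{D_0}\cap H\subset B'\cap H\subset\Omega$. Let $\omega\in\mathcal C(\overline{D_0})$ be $p$-harmonic in $D_0$ with boundary values $\max\{0,1-2|x-x_0|/\rho\}$. Then $0\le\omega\le1$; $\omega=0$ on $\partial B(x_0,\rho)\cap\overline H$; and $\omega>0$ in $D_0$ by the strong minimum principle, since $\omega(x_0)=1$ excludes $\omega\equiv0$. Let $u\in\mathcal U^W_\varphi$; then $u\ge0$ by (M). For $t_j=e^{-j\pi}$ with $j$ large, the set $\{y\in\overline{D_0}:y_n=t_j\}$ avoids the compact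 set outside which $u\ge\varphi$, so there $u\ge\varphi=\eta=1\ge\omega$. On $\partial B(x_0,\rho)\cap\{y_n\ge t_j\}$ we have $u\ge0=\omega$. These two sets contain the boundary of $D_0\cap\{y_n>t_j\}\Subset\Omega$, so (C) gives $u\ge\omega$ in $D_0\cap\{y_n>t_j\}$. Let $j\to\infty$: $u\ge\omega$ in $D_0$. So $\overline W\varphi\ge\omega>0\ge\underline W\varphi$ in $D_0$, and $\varphi\notin\mathcal W(\Omega)$.

By Steps 3, 5, 6 and 7 the functions $g_1,\dots,g_\kappa$ satisfy the hypotheses of Theorem 2, whose conclusions therefore hold for $\Omega$.

**Step 8: the cube.** Let $\Omega=(0,1)^n$. If $n\ge2$ and $p\ne2$, the above applies with $B$ centered at $(\frac12,\dots,\frac12,0)$ and of radius $\frac12$, so $\overline\Omega^{Q_{\mathcal W}}$ is not resolutive. If $p=2$, resolutivity is fact (b). If $n=1$, then (1) shows for every $p$ that $Q_{\mathcal W}$ consists of the restrictions of $\mathcal C([0,1])$, so $\overline\Omega^{Q_{\mathcal W}}=[0,1]$. Given data $f$ on $\{0,1\}$, let $\ell$ be the affine function on $[0,1]$ with these boundary values. By Lemma 1 and (1), $\overline Pf=\overline W\ell=\ell=\underline W\ell=\underline Pf$.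 So $[0,1]$ is resolutive, and Theorem 3 is proved. $\blacksquare$
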